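# Tangentially degenerate elliptic curves with birational Gauss map

## Functions on an ordinary elliptic curve with $\sigma^*f=f+b\,Df$

Let $k$ be an algebraically closed field of characteristic $p\ge 3$ and let $E$ be an ordinary elliptic curve over $k$, with function field $K=k(E)$. Two operators act on $K$. The first is a nonzero invariant vector field $D$. On an ordinary curve it can be scaled so that $D^p=D$ (the fact is recalled below). The second is $\sigma^*$, where $\sigma(P)=P+\tau$ is translation by a point $\tau$ of finite order $n$ prime to $p$, and $(\sigma^*f)(P)=f(P+\tau)$. The two operators commute because $D$ is invariant. They satisfy $D^p-D=0$ and $(\sigma^*)^n-1=0$, and both polynomials have distinct roots in $k$. So $K$ splits into joint eigenspaces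
$$K_{(i,\zeta)}=\{f\in K: Df=i f,\ \sigma^*f=\zeta f\},\qquad i\in\mathbb F_p,\ \zeta\in\mu_n(k).$$

Now fix $b\in k^*$. The object on which everything turns is the space of solutions $f\in K$ of
$$\sigma^*f=f+b\,Df. \tag{1}$$
On $K_{(i,\zeta)}$ this equation says $\zeta=1+bi$. So the solution space is the sum of those $K_{(i,1+bi)}$ for which $1+bi$ lies in $\mu_n(k)$, at most one eigenspace for each $i\in\mathbb F_p$.

The use of (1) is this. Take solutions $f_0,\dots,f_N$ of (1) and map $E$ to $\mathbb P^N$ by $v=(f_0,\dots,f_N)$. For a general point $P$, equation (1) reads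
$$v(\sigma P)=v(P)+b\,(Dv)(P). \tag{2}$$
The right-hand side is a point of the line spanned by $v(P)$ and $(Dv)(P)$, which is the tangent line at $P$. So the tangent line at $P$ passes through a second point of the curve, the point $\sigma P$. We shall choose $b$, $n$ and a finite-dimensional space of solutions so that the map is an embedding and the tangent line determines its point of contact.

## Tangential degeneracy, the Gauss map, and two theorems

Let $k$ now be algebraically closed of any characteristic $p\ge0$, and let $N\ge3$.

**Definition (tangentially degenerate).** An irreducible projective curve $C\subset\mathbb P^N$ not contained in any plane is *tangentially degenerate* if $(T_PC\setminus\{P\})\cap C\ne\emptyset$ for a general point $P\in C$. Here $T_PC\subset\mathbb P^N$ is the projective tangent line at $P$.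

**Definition (Gauss map).** The *Gauss map* of $C$ is the rational map $\gamma:C\dashrightarrow\mathbb G(1,\mathbb P^N)$ that sends a smooth point $P$ to $T_PC$.

Satoru Fukasawa, in "A generalization of Esteves–Homma's example of tangentially degenerate curves", arXiv:2108.00650 (2021), asks the following. Assume that a smooth projective curve $C\subset\mathbb P^N$, not in any plane, is tangentially degenerate and that its Gauss map is birational onto its image. Is $C$ then rational? The answer is **no**, for every $p\ge3$.

**Theorem A.** Let $p\ge 3$, let $E$ be an ordinary elliptic curve over $k$, and let $N\ge3$. Then there is a closed embedding $E\hookrightarrow\mathbb P^N$ with image spanning $\mathbb P^N$ which is tangentially degenerate and whose Gauss map is birational onto its image.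

Ordinary elliptic curves exist over every algebraically closed field of characteristic $p>0$, because only finitely many $j$-invariants are supersingular. So Theorem A answers the question negatively for every $p\ge3$.

**Theorem B.** Let $C\subset\mathbb P^N$ be a smooth tangentially degenerate curve of genus $g$ and degree $d$, not in a plane. Let $Y\subset C\times C$, $Y\ne\Delta$, be an irreducible curve dominating the first factor with $Q\in T_PC$ for general $(P,Q)\in Y$ (such $Y$ exists). Let $m_1,m_2$ be the degrees of the projections of $Y$ to the two factors.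

1. If the Gauss map is birational onto its image, then $p\ne2$.
2. $m_1(d+2g-2)\le m_2d$. If $m_1\ge m_2$, then $g\le1$; if moreover $g=1$, then $Y$ is the graph of a translation $\sigma(P)=P+\tau$, $\tau\ne0$.
3. If $m_1=1$ and the Gauss map is birational onto its image, then $g\le1$.
4. If $g=1$ and $m_1\ge m_2$, then $p>0$, $p\mid d$, $C$ is an ordinary elliptic curve, and the order of $\tau$ is either prime to $p$ or equal to $p$.

Consequently, an elliptic curve $E$ has an embedding as in the question with a component $Y$ satisfying $m_1\ge m_2$ if and only if $p\ge3$ and $E$ is ordinary. (The embeddings of Theorem A have such a $Y$, the graph of a translation.)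

A projection of degree $0$ means a constant one. For $p=2$ the hypothesis of the question is never satisfied, by B(1). For $p=0$ it is never satisfied either, by H. Kaji, *On the tangentially degenerate curves*, J. London Math. Soc. 1986; that citation is only a remark and is not used below. Whether genus $\ge2$ can occur is not decided here. By (2) and (3) it would force $m_2>m_1\ge2$ for every such $Y$.

**Facts we use.**

(F1) Let $p>0$ and let $K$ be the function field of a curve over $k$. Then $[K:K^p]=p$. A nonzero $k$-derivation $D$ of $K$ kills $K^p$, and its kernel is a proper subfield of $K$ containing $K^p$, so $\ker D=K^p$. If $x\in K\setminus K^p$, then $K/k(x)$ is finite separable.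

(F2) An elliptic curve in characteristic $p>0$ is *ordinary* if it has a point of order $p$ and *supersingular* otherwise. Let $D\neq 0$ be an invariant vector field. In characteristic $p$ the operator $D^p$ is again an invariant derivation, and these form a one-dimensional $k$-space, so $D^p=hD$ with $h\in k$. One has $h\ne0$ if and only if the curve is ordinary (Mumford, *Abelian Varieties*, §§14–15: the kernel of Frobenius is $\mu_p$ if the curve is ordinary and $\alpha_p$ if it is supersingular). If $h\ne0$, choose $\lambda\in k$ with $\lambda^{p-1}h=1$. Then $(\lambda D)^p=\lambda^phD=\lambda D$, so after rescaling $D^p=D$.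

(F3) On a curve of genus one, a line bundle of degree $m\ge3$ is very ample and has an $m$-dimensional space of sections. A line bundle of any degree $e$ has $h^0-h^1=e$.

## Two rational curves checked by hand

Before going to elliptic curves, let us see (1) at work on $\mathbb P^1$.

**Example 1 (Esteves–Homma).** In characteristic $p>3$ take
$$v(t)=(1,\ t,\ t^2-t^p,\ t^3+2t^p-3t^{p+1}),\qquad D=\frac{d}{dt},\qquad Dv=(0,1,2t,3t^2-3t^p).$$
I claim $v(t+1)=v(t)+Dv(t)$. The first two coordinates are clear. Third: $(t+1)^2-(t+1)^p=t^2+2t+1-t^p-1=(t^2-t^p)+2t$. Fourth: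
$$(t+1)^3+2(t^p+1)-3(t+1)(t^p+1)=t^3+3t^2+2t^p-3t^{p+1}-3t^p=(t^3+2t^p-3t^{p+1})+(3t^2-3t^p).$$
So (1) holds with $\sigma(t)=t+1$ and $b=1$, and the image is tangentially degenerate. For the Gauss map, use Plücker coordinates $p_{ij}=f_iDf_j-f_jDf_i$. Here $p_{01}=1$ and $p_{02}=2t$. As $p\ne2$, the function $t$ can be read off from the tangent line, and $\gamma$ is birational onto its image.

**Example 2 (a monomial curve in characteristic 3).** Let $p=3$, let $\iota\in k$ satisfy $\iota^2=-1$, and put $b=\iota$, $q=1+\iota$. Then $q^2=2\iota=-\iota$ and $q^4=-1$, so $q$ has order $8$; also $q^3=1+\iota^3=1-\iota$. Take $D=t\,\frac{d}{dt}$ and $\sigma(t)=qt$. A monomial $t^j$ is a joint eigenfunction: $Dt^j=jt^j$ and $\sigma^*t^j=q^jt^j$. So $t^j$ satisfies (1) exactly when $q^j=1+\iota j$. The exponents $0,1,11,24$ work: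
$$q^0=1,\qquad q^1=1+\iota,\qquad q^{11}=q^3=1-\iota=1+11\iota,\qquad q^{24}=1=1+24\,\iota .$$
Hence the curve $(1:t:t^{11}:t^{24})$ is tangentially degenerate: the tangent at $t\neq 0$ contains the point with parameter $qt\ne t$. The Plücker coordinate of $t^i,t^j$ is $(j-i)t^{i+j}$. For the pairs $(0,11)$ and $(1,11)$ these are $11\,t^{11}$ and $10\,t^{12}$, both nonzero in characteristic $3$, with ratio a constant times $t$. So the Gauss map is birational onto its image. The curve is rational, and it is singular at $t=\infty$: with $s=1/t$ it is $(s^{24}:s^{23}:s^{13}:1)$. All the same, it is an exact model of what follows. Its coordinates are joint eigenfunctions of $D$ and $\sigma^*$, with eigenvalue pairs $(i,1+bi)$ for all $i\in\mathbb F_3$.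

## The vectors $v,Dv,D^2v$ and separability of the Gauss map

Write $C\subset\mathbb P^M$ by a coordinate vector $v$ with entries in $K=k(C)$; it is determined up to a factor in $K^*$. Let $D\ne0$ be a $k$-derivation of $K$. For general $P$ the line $T_PC$ is spanned by $v(P)$ and $(Dv)(P)$, so the Gauss map is given by $w=v\wedge Dv$. Replacing $v$ by $fv$ multiplies $w$ by $f^2$. The function field of $\gamma(C)$ is the field $K_\gamma\subset K$ generated over $k$ by the ratios of coordinates of $w$, and $\gamma$ is birational onto its image if and only if $K_\gamma=K$.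

**Lemma 1.** Let $p>0$. The following are equivalent: the Gauss map is inseparable; all ratios of coordinates of $w$ lie in $K^p$; the vectors $v,Dv,D^2v$ are $K$-linearly dependent.

**Proof.** First, $K_\gamma\neq k$ because $C$ is not a line. If $K_\gamma\subset K^p$, then $K/K_\gamma$ contains the inseparable extension $K/K^p$, so it is inseparable. If $K_\gamma$ contains some $x\notin K^p$, then $K/k(x)$ is separable by (F1), hence so is $K/K_\gamma$. This proves the first equivalence.

Next, $v$ and $Dv$ are independent over $K$. If $Dv=\lambda v$, then $D$ would kill all ratios of entries of $v$, so these would lie in $K^p$. But they generate $K$. So $w\ne0$. Now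
$$Dw=Dv\wedge Dv+v\wedge D^2v=v\wedge D^2v .$$
All ratios of coordinates of $w$ are killed by $D$ if and only if $Dw\in Kw$. Indeed, if $w=w_0c$, where $w_0$ is a nonzero coordinate and $c$ has entries in $\ker D$, then $Dw=(Dw_0/w_0)w$. Conversely $Dw=\lambda w$ gives $D(w_a/w_b)=0$ by the quotient rule. Since $\ker D=K^p$, the ratios lie in $K^p$ if and only if $v\wedge(D^2v-\lambda Dv)=0$ for some $\lambda\in K$, that is, if and only if $D^2v\in Kv+KDv$. As $v,Dv$ are independent, this is linear dependence of the three vectors. $\qquad\blacksquare$

**Proof of Theorem B(1).** Let $p=2$, let $x$ be a separating variable of $K$ and $D=d/dx$. In characteristic $2$ we have $D^2(fg)=(D^2f)g+2(Df)(Dg)+f\,D^2g=(D^2f)g+f\,D^2g$, so $D^2$ is a derivation. It kills $x$, hence $k(x)$, hence its separable extension $K$. So $D^2=0$ and $D^2v=0$. By Lemma 1 the Gauss map is inseparable, so it is not birational onto its image. $\qquad\blacksquare$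

## Three obstructions that fix $D$, $\tau$ and $b$

The first thing to try on an elliptic curve $E$ is to copy Example 1: translate by a point of order $p$, since $t\mapsto t+1$ has order $p$. Let us see where this breaks. Let $\tau\neq0$ have finite order $n$, let $b\in k^*$, and let $W\subset K$ be the space of solutions of (1). As $D$ and $\sigma^*$ commute, $W$ is stable under both, and on $W$ we have $\sigma^*-1=bD$. We want the ratios of elements of $W$ to generate $K$.

*Order $p$.* Suppose $\tau$ has order $p$; then $E$ is ordinary and we take $D^p=D$. On $W$, $0=(\sigma^*)^p-1=(\sigma^*-1)^p=b^pD^p=b^pD$. So $D=0$ on $W$ and $W\subset K^p$. The ratios do not generate $K$.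

*Supersingular curves.* Here $D^p=0$, so $(\sigma^*-1)^p=b^pD^p=0$ on $W$. But $p\nmid n$, so $T^n-1$ has distinct roots, and $\gcd\bigl((T-1)^p,T^n-1\bigr)=T-1$. So $\sigma^*=1$ on $W$, and the ratios lie in the proper subfield of $\sigma^*$-invariants.

In both cases one side of $\sigma^*-1=bD$ is nilpotent and the other is diagonalizable. This suggests taking both diagonalizable: $E$ ordinary and $n$ prime to $p$. Then $W=\bigoplus_iK_{(i,1+bi)}$, over those $i$ with $1+bi\in\mu_n(k)$.

*The choice $b\in\mathbb F_p$.* If $b\in\mathbb F_p^*$, as in Example 1, then $1+bi=0$ for $i=-1/b$, and this $i$ cannot occur. For $p=3$ at most two values $i,j$ remain. Then $(D-i)(D-j)=0$ on $W$, so any $v$ with entries in $W$ has $v,Dv,D^2v$ dependent, and by Lemma 1 the Gauss map is inseparable. We need at least three values of $i$, and for $p=3$ that means all of them. So we take $b\notin\mathbb F_p$, as in Example 2. This works uniformly for $p\ge3$.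

These remarks concern the literal equation (1) for functions. The twisted form for sections of a line bundle is what Theorem B(4) handles.

## Joint eigenspaces of $D$ and $\sigma^*$ as line bundles

We begin the proof of Theorem A. So $p\ge3$, $E$ is ordinary, and $D^p=D$.

**Step 1. Choose $b$, $n$, $\tau$ so that every $1+bi$ is an $n$-th root of unity.** Choose $b\in\overline{\mathbb F}_p\setminus\mathbb F_p\subset k$. Then $1+bi\ne0$ for all $i\in\mathbb F_p$: this is clear for $i=0$, and for $i\ne0$ the equality $1+bi=0$ would give $b=-1/i\in\mathbb F_p$. Let $H\subset\overline{\mathbb F}_p^{\,*}$ be the group generated by the elements $1+bi$, $i\in\mathbb F_p$. They lie in a finite field, so $H$ is finite cyclic of some order $n$ with $p\nmid n$, and $H=\mu_n(k)$. Since $1+b\neq1$, $n>1$. Let $\tau\in E$ have exact order $n$ and let $\sigma$ be translation by $\tau$.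

**Step 2. Descend to the curve $Z$ whose functions are the joint invariants.** Let $\pi:E\to E'=E/\langle\tau\rangle$ be the quotient, of degree $n$. Let $E'\to Z:=E'^{(p)}$ be Frobenius, of degree $p$, and let $\varphi:E\to Z$ be the composite. It is finite flat of degree $pn$, $Z$ is an elliptic curve, and its function field, viewed in $K$, is $F=k(E')^p$. Frobenius is bijective on points, so the set-theoretic fibres of $\varphi$ are the $\langle\tau\rangle$-orbits.

The operators $D$ and $\sigma^*$ act $F$-linearly on $K$, because $D$ kills $K^p\supset F$ and $\sigma^*$ fixes $k(E')\supset F$. They act $\mathcal O_Z$-linearly on $\varphi_*\mathcal O_E$, because $D$ is a regular vector field and $\sigma$ preserves the fibres of $\varphi$. They commute, and $T^p-T=\prod_{i\in\mathbb F_p}(T-i)$ and $T^n-1$ have distinct roots in $k$. So the eigenprojectors are polynomials in $D$ and $\sigma^*$ over $k$, and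
$$K=\bigoplus_\chi K_\chi,\qquad \varphi_*\mathcal O_E=\bigoplus_\chi A_\chi,\qquad \chi=(i,\zeta)\in\mathbb F_p\times\mu_n,$$
where on the $\chi$-part $D=i$ and $\sigma^*=\zeta$.

**Step 3. Each $K_\chi$ is a line over $F$, and each $A_\chi$ is a line bundle.** For the trivial $\chi$,
$$K_{(0,1)}=(\ker D)^\sigma=(K^p)^\sigma=(K^\sigma)^p=k(E')^p=F;$$
the third equality holds because $f\mapsto f^p$ is injective and commutes with $\sigma^*$. If $f,g\in K_\chi$ are nonzero, then $D(f/g)=0$ and $\sigma^*(f/g)=f/g$, so $f/g\in F$. Hence $\dim_FK_\chi\le1$. There are $pn$ characters $\chi$ and $\sum_\chi\dim_FK_\chi=[K:F]=pn$, so every $\dim_FK_\chi$ equals $1$. Now $\varphi_*\mathcal O_E$ is locally free of rank $pn$ and $A_\chi$ is a direct summand with generic fibre $K_\chi$, so $A_\chi$ is a line bundle on $Z$. Moreover $A_{(0,1)}=\varphi_*\mathcal O_E\cap F=\mathcal O_Z$, since $Z$ is normal.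

**Step 4. Each $A_\chi$ has degree $0$, and its local generators are units on $E$.** This is what will allow us to control zeros of sections. If $a$ is a local section of $A_\chi$, then $D(a^{pn})=0$ and $\sigma^*(a^{pn})=\zeta^{pn}a^{pn}=a^{pn}$. So the $pn$-th power gives a nonzero map of line bundles $A_\chi^{\otimes pn}\to A_{(0,1)}=\mathcal O_Z$, and $\deg A_\chi\le0$. On the other hand, $h^0-h^1$ of $\mathcal O_E$ is $0$, and it equals $h^0-h^1$ of $\varphi_*\mathcal O_E$, which is $\sum_\chi\deg A_\chi$ by (F3). A sum of nonpositive numbers that is zero has all terms zero. So $\deg A_\chi=0$ for all $\chi$, and $A_\chi^{\otimes pn}\to\mathcal O_Z$, being a nonzero map between line bundles of degree $0$, is an isomorphism. If $a_\chi$ is a local generator of $A_\chi$ at $z\in Z$, then $a_\chi^{pn}$ is a unit at $z$, so $a_\chi$ is invertible at every point of $\varphi^{-1}(z)$.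

## The embedding of $E$ by $pm$ eigenfunctions

**Step 5. Build a finite-dimensional space $V$ of solutions of (1).** Let $G$ be an effective divisor on $Z$ of degree $m\ge3$ and put $L=\mathcal O_E(\varphi^*G)$. By the projection formula $\varphi_*L=\varphi_*\mathcal O_E\otimes\mathcal O_Z(G)$, so
$$H^0(E,L)=\bigoplus_\chi V_\chi,\qquad V_\chi=H^0(Z,A_\chi(G))\subset K_\chi.$$
For $i\in\mathbb F_p$ put $\chi_i=(i,1+bi)$; this is allowed since $1+bi\in H=\mu_n$. Write $V_i=V_{\chi_i}$ and let
$$V=\bigoplus_{i\in\mathbb F_p}V_i .$$
By Step 4, $A_{\chi_i}(G)$ has degree $m\ge3$ on the genus one curve $Z$. It is therefore very ample, $\dim V_i=m$ and $\dim V=pm$. For $f\in V_i$ we have $\sigma^*f=(1+bi)f=f+b\,Df$, and by linearity (1) holds for all $f\in V$.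

**Step 6. Sections that do not vanish along a fibre.** Near $z\in Z$ write a section $s\in V_\chi$ as $s=u\,a_\chi\beta$ with $u\in\mathcal O_{Z,z}$ and $\beta$ a local generator of $\mathcal O_Z(G)$. Since $\beta$ generates $L$ along $\varphi^{-1}(z)$ and $a_\chi$ is a unit there, $s$ as a section of $L$ vanishes at a point of $\varphi^{-1}(z)$ if and only if $u(z)=0$. As $A_{\chi_i}(G)$ is generated by its global sections, we get:

(3) For each $z\in Z$ there are $s_i\in V_i$ ($i\in\mathbb F_p$) vanishing nowhere on $\varphi^{-1}(z)$. Put $r_i=s_i/s_0$. It is a unit along $\varphi^{-1}(z)$, and since $s_0\in K_{(0,1)}=F$, we have $Dr_i=i\,r_i$ and $\sigma^*r_i=(1+bi)r_i$.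

**Step 7. $V$ gives a closed embedding.** We check that $V$ has no base points and separates points and tangent vectors. It has no base points by (3).

* *Points $x,y$ with $\varphi(x)\ne\varphi(y)$.* Here $A_{\chi_0}=A_{(0,1)}=\mathcal O_Z$, so $V_0=H^0(Z,\mathcal O_Z(G))$. As $\mathcal O_Z(G)$ is very ample, some section in $V_0$ vanishes at $\varphi(x)$ but not at $\varphi(y)$. By Step 6, as a section of $L$ it vanishes at $x$ and not at $y$.
* *Points $x\ne y$ with $\varphi(x)=\varphi(y)$.* Then $y=\sigma^jx$ with $0<j<n$, and with $r_i$ as in (3) for $z=\varphi(x)$ we get $r_i(y)=\bigl((\sigma^*)^jr_i\bigr)(x)=(1+bi)^jr_i(x)$. If $(1+bi)^j=1$ for all $i$, then every element of $H$ would have order dividing $j<n$, which is impossible for a cyclic group of order $n$. So for some $i$ we have $r_i(y)\ne r_i(x)$, and the section $s_i-r_i(x)s_0$ vanishes at $x$ but not at $y$.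
* *Tangent vectors at $x$.* With $s_0,s_1$ as in (3) for $z=\varphi(x)$, the section $s_1-r_1(x)s_0=(r_1-r_1(x))s_0$ vanishes at $x$. As $D(r_1)(x)=r_1(x)\ne0$, it vanishes to order exactly $1$.

So $V$ embeds $E$ as a smooth curve $C\subset\mathbb P^{N_0}$ with $N_0=pm-1\ge8$. The coordinates are a basis of $V$, so $C$ spans $\mathbb P^{N_0}$ and lies in no plane.

**Step 8. $C$ is tangentially degenerate.** Let $v=(f_0,\dots,f_{N_0})$ be a basis of $V$ and let $P\notin\operatorname{Supp}\varphi^*G$. Then $\sigma P\notin\operatorname{Supp}\varphi^*G$ too, as $\varphi\sigma=\varphi$. At both points the $f_j$ are regular and do not all vanish. Since $D$ does not vanish at $P$, the line $T_PC$ is spanned by $v(P)$ and $(Dv)(P)$. Equation (1) gives (2), so $\sigma P\in T_PC$; and $\sigma P\ne P$ because $\tau\ne0$.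

**Step 9. The Gauss map is birational onto its image.** Here $p\ge3$ enters. Take the basis of $V$ to consist of elements of the $V_i$. For basis elements $f\in V_i$, $g\in V_j$ the Plücker coordinate is
$$f\,Dg-g\,Df=(j-i)fg .$$
Let $f\in V_j$ and $g\in V_l$ be basis elements with $j\ne l$. As $p\ge3$ there is $i\in\mathbb F_p\setminus\{j,l\}$; take a basis element $e\in V_i$. The coordinates $(j-i)ef$ and $(l-i)eg$ are nonzero, and their ratio is a constant times $f/g$. So $f/g\in K_\gamma$. If $f,f'\in V_j$ are basis elements, take a basis element $g\in V_l$ with $l\ne j$. Then $f/f'=(f/g)(g/f')\in K_\gamma$. So $K_\gamma$ contains all ratios of basis elements, and these generate $K$ because $V$ gives an embedding. Hence $K_\gamma=K$.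

At this point the question already has a negative answer, in $\mathbb P^{pm-1}$ for every $m\ge3$. It remains to reach every $N\ge3$.

## Projection from a general point

**Lemma 2.** Let $p>0$ and $M\ge4$. Let $C\subset\mathbb P^M$ be a smooth curve spanning $\mathbb P^M$, with an automorphism $\sigma\ne\mathrm{id}$ such that $\sigma P\in T_PC$ for general $P$, and with Gauss map birational onto its image. Then the projection from a general point $O\in\mathbb P^M$ has the same properties in $\mathbb P^{M-1}$.

**Proof.** Let $\rho$ be the projection from $O$.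

**Step 1. Everything except the Gauss map.** The secant variety, including the tangent lines, has dimension $\le3<M$, and $O$ lies off it. So $\rho$ is injective and unramified on $C$ and embeds it. The image spans $\mathbb P^{M-1}$. For general $P$, $\rho(\sigma P)\in\rho(T_PC)=T_{\rho(P)}\rho(C)$, and $\rho(\sigma P)\ne\rho(P)$ since $\sigma P\neq P$ and $\rho|_C$ is injective.

**Step 2. The new Gauss map is separable.** The Gauss map of $C$ is birational, hence separable, so by Lemma 1 the vectors $v,Dv,D^2v$ are independent over $K$. For $P$ in a nonempty open set their values span a plane $\Pi_P$. These planes sweep out a variety of dimension $\le1+2=3<M$, and $O$ is outside its closure. Hence the images of $v,Dv,D^2v$ under the linear map defining $\rho$, whose kernel is the line of $O$, remain independent. By Lemma 1 the Gauss map of $\rho(C)$ is separable.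

**Step 3. The tangent lines of $C$ do not all meet pairwise.** Let $U\subset C$ be a nonempty open set on which $\gamma$ is injective, and let $\Sigma\subset (U\times U)\setminus\Delta$ be the closed set of pairs $(P,P')$ with $T_PC\cap T_{P'}C\ne\emptyset$. We show $\dim\Sigma\le1$. Suppose $\dim\Sigma=2$. Then $\Sigma$ is all of $(U\times U)\setminus\Delta$, and the tangent lines at points of $U$, which are distinct, meet pairwise.

Distinct lines that meet pairwise lie in a common plane or pass through a common point. To see this, let $\ell_1,\ell_2$ meet in $x$ and span the plane $\Pi$, and suppose some $\ell_3\not\subset\Pi$. Then $\ell_3\cap\Pi$ is one point, lying on both $\ell_1$ and $\ell_2$, so it is $x$. Any further line $\ell$ not in $\Pi$ passes through $x$ in the same way, and any $\ell\subset\Pi$ meets $\ell_3$ in a point of $\ell_3\cap\Pi=\{x\}$.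

A common plane would contain all of $U$, hence $C$, which is excluded. In the case of a common point, represent it by a constant vector $e\ne0$. Since $e$ lies on $T_PC$ for all $P\in U$, we have $e\wedge v\wedge Dv=0$, so $e=\alpha v+\beta Dv$ with $\alpha,\beta\in K$. If $\beta=0$, then $v$ would represent a constant point; so $\beta\ne0$. Applying $D$ gives
$$0=(D\alpha)\,v+(\alpha+D\beta)\,Dv+\beta\,D^2v,$$
a nontrivial dependence relation. By Lemma 1, $\gamma$ is inseparable, a contradiction.

**Step 4. The new Gauss map is injective on $U$.** By Step 3 the planes $\langle T_PC,T_{P'}C\rangle$ with $(P,P')\in\Sigma$ sweep out a set of dimension $\le1+2=3<M$, and $O$ is outside its closure. Suppose $\rho(T_PC)=\rho(T_{P'}C)$ with $P\ne P'$ in $U$. Neither line contains $O$, so both lie in the plane $\langle O,T_PC\rangle=\langle O,T_{P'}C\rangle$. Two distinct lines in a plane meet and span it. So $(P,P')\in\Sigma$ and $O\in\langle T_PC,T_{P'}C\rangle$, contrary to the choice of $O$.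

**Step 5. Conclusion.** The new Gauss map $\gamma'$ is separable and injective on $U$. A general point of $\gamma'(C)$ is not the image of one of the finitely many points of $C\setminus U$, so its fibre is a single point. So the separable degree of $\gamma'$ is $1$, and by separability the degree is $1$. Thus $\gamma'$ is birational onto its image. $\qquad\blacksquare$

**End of the proof of Theorem A.** Given $N\ge3$, choose $m\ge3$ with $pm-1\ge N$. Apply Lemma 2 repeatedly to the curve of Steps 5–9, from $\mathbb P^{pm-1}$ down to $\mathbb P^N$. Each application starts from some $M\ge4$. The resulting curve spans $\mathbb P^N$ with $N\ge3$, so it is not in a plane, and it is tangentially degenerate through the same translation $\sigma$. $\qquad\blacksquare$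

## The correspondence $Y$ and the inequality $m_1(d+2g-2)\le m_2d$

We turn to Theorem B; part (1) is done. Let $C\subset\mathbb P^N$ be as there.

**Existence of $Y$.** The set $\{(P,Q):P\ne Q,\ Q\in T_PC\}$ is closed in $(C\times C)\setminus\Delta$ and dominates the first factor by tangential degeneracy. It is not everything, since otherwise $C$ would be a line. It has finitely many irreducible components, so one of them dominates the first factor. That component has dimension exactly $1$, and $Y$ is its closure in $C\times C$.

Note also that $d\ge3$. Indeed $C$ spans a projective space of dimension $r\ge3$. In that space a hyperplane through $r$ points of $C$ does not contain $C$, so $d\ge r\ge3$.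

**Principal parts.** Put $L=\mathcal O_C(1)$ and let $V$ be the space of linear forms on $\mathbb P^N$. The bundle of principal parts $\mathcal P^1(L)$ has rank $2$; its fibre at $P$ is $L/\mathfrak m_P^2L$, the sections of $L$ to first order at $P$. A section $s$ has a first-order jet $j^1s$, and there is an exact sequence
$$0\to\Omega_C\otimes L\to\mathcal P^1(L)\to L\to0,\qquad j^1(fs)=f\,j^1s+df\otimes s .$$
For instance, where $L$ is trivial with local coordinate $t$, $j^1f$ is the pair $(f,f')$, and the second formula is the product rule.

**Proof of B(2).**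

**Step 1. Turn $Q\in T_PC$ into a map of bundles.** As $C$ is smooth in $\mathbb P^N$, at each $P$ there is a form not vanishing at $P$ and a form vanishing to order exactly $1$. So $V\otimes\mathcal O_C\to\mathcal P^1(L)$, $s\mapsto j^1s$, is surjective. Its kernel at $P$ is the space of forms that vanish on $T_PC$. Let $\tilde Y$ be the normalization of $Y$ with projections $p_1,p_2:\tilde Y\to C$. The kernel of $V\otimes\mathcal O_{\tilde Y}\to p_1^*\mathcal P^1(L)$ is a subbundle. At a general point $(P,Q)$, a form vanishing on $T_PC$ vanishes at $Q$; so this kernel maps to $0$ in $p_2^*L$ at general points, hence everywhere. Therefore the surjection $V\otimes\mathcal O_{\tilde Y}\to p_2^*L$ factors through a surjection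
$$u:p_1^*\mathcal P^1(L)\to p_2^*L .$$

**Step 2. Locate the zeros of $u$ on the subbundle.** Let $u_0:p_1^*(\Omega_C\otimes L)\to p_2^*L$ be the restriction of $u$. At a point over $(P,Q)$, $u_0$ vanishes if and only if $u$ factors through the quotient $L_P$ there, that is, if and only if the evaluation $V\to L_Q$ factors through $V\to L_P$. Both evaluations are surjections onto one-dimensional spaces, so this happens exactly when they have the same kernel, that is, when $P=Q$. So the zeros of $u_0$ lie exactly over $Y\cap\Delta$. As $Y\ne\Delta$, $u_0\ne0$.

**Step 3. Count degrees.** The source of $u_0$ has degree $m_1(d+2g-2)$ and the target has degree $m_2d$. Hence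
$$m_2d-m_1(d+2g-2)=\deg(\text{zeros of }u_0)\ge0. \tag{4}$$
This is the inequality. In particular $m_2>0$, because $m_1\ge1$ and $d+2g-2\ge3-2>0$.

**Step 4. The case $m_1\ge m_2$.** By (4), $m_1(2g-2)\le(m_2-m_1)d\le0$, so $g\le1$. If $g=1$, then $0\le(m_2-m_1)d\le0$, so $m_1=m_2$. Then the degree in (4) is $0$, $u_0$ has no zeros, and $Y\cap\Delta=\emptyset$. Choose a group structure on $C$ and consider $Y\to C$, $(P,Q)\mapsto Q-P$. As $Y$ is complete and irreducible, the image is closed and irreducible; it misses $0$, so it is not $C$. So it is a single point $\tau\ne0$. Hence $Y$ is contained in, and therefore equal to, the graph of $\sigma(P)=P+\tau$. $\qquad\blacksquare$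

## Graphs of endomorphisms in genus at least two

**Proof of B(3).** Let $m_1=1$, and let the Gauss map be birational onto its image.

**Step 1. $Y$ is a graph, and $g\ge2$ forces a power of Frobenius.** As $m_1=1$, $p_1:\tilde Y\to C$ is an isomorphism, so $Y$ is the graph of the morphism $\psi=p_2\circ p_1^{-1}:C\to C$. It is nonconstant since $m_2>0$, and $m_2=\deg\psi$. Suppose $g\ge2$. Write $\psi=\psi_s\circ\mathrm{Frob}^e$ with $\psi_s:C^{(p^e)}\to C$ separable ($e=0$ if $p=0$). Both curves have genus $g$, so Riemann–Hurwitz gives $2g-2\ge\deg\psi_s\,(2g-2)$, hence $\deg\psi_s=1$.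

**Step 2. The case $e=0$.** Then $m_2=\deg\psi=1=m_1$, and (2) gives $g\le1$, a contradiction.

**Step 3. The case $e\ge1$.** Here $p>0$ and $\psi^*K\subset K^p$. Use affine coordinates $v=(1,f_1,\dots,f_N)$ and a derivation $D\ne0$ of $K$. The condition $\psi(P)\in T_PC$ for general $P$ says that $(1,\psi^*f_1,\dots,\psi^*f_N)$ is a combination of $v$ and $Dv=(0,Df_1,\dots,Df_N)$ over $K$. By the first coordinate the coefficient of $v$ is $1$. So there is $\beta\in K$ with
$$\psi^*f_j=f_j+\beta\,Df_j\qquad(1\le j\le N),$$
and $\beta\ne0$ since $\psi\ne\mathrm{id}$ and the $f_j$ generate $K$. Apply $D$. The left-hand side lies in $K^p$, so it gives $0$: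
$$0=(1+D\beta)\,Df_j+\beta\,D^2f_j .$$
Hence $D^2v\in K\,Dv$, and by Lemma 1 the Gauss map is inseparable, a contradiction. So $g\le1$. $\qquad\blacksquare$

## The operators $\nabla$ and $\Theta$ on a curve of genus one

**Proof of B(4).** Let $g=1$ and $m_1\ge m_2$. By (2), $Y$ is the graph of the translation $\sigma$ by some $\tau\ne0$, and by Step 4 of its proof $u_0$ has no zeros. We may take $\tilde Y=C$, $p_1=\mathrm{id}$, $p_2=\sigma$. From now on $V$ denotes the image of the linear forms in $H^0(C,L)$. Since $V$ embeds $C$, ratios of elements of $V$ generate $K$.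

**Step 1. A twisted form of (1) for sections of $L$.** We have $u:\mathcal P^1(L)\to\sigma^*L$ with $u_0$ an isomorphism and $u(j^1s)=\sigma^*s$ for $s\in V$. Let $D$ be a nonzero invariant vector field and $\omega$ its dual form, so $df=(Df)\,\omega$. Using $\omega$ to identify $\Omega_C=\mathcal O_C$, $u_0$ becomes an isomorphism $\kappa:L\to\sigma^*L$. Put
$$\nabla s:=\kappa^{-1}u(j^1s),\qquad \Theta s:=\kappa^{-1}(\sigma^*s).$$
From $j^1(fs)=f\,j^1s+df\otimes s$ we get
$$\nabla(fs)=f\,\nabla s+(Df)\,s . \tag{5}$$
The map $\Theta:L(U)\to L(\sigma^{-1}U)$ is $k$-linear and bijective, with $\Theta(fs)=\sigma^*f\cdot\Theta s$. And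
$$\Theta s=\nabla s\qquad\text{for all }s\in V. \tag{6}$$
Both operators extend to rational sections. If $s,s'$ are nonzero sections, then
$$\sigma^*(s/s')=\Theta s/\Theta s' . \tag{7}$$

**Step 2. $p>0$ and $p\mid d$, by residues.** Let $s$ be a nonzero rational section of $L$ and write $\nabla s=gs$ with $g\in K$. At a point where $s=t^\nu e$, with $e$ a local generator and $t$ a local parameter, (5) gives $g=\nu\,Dt/t+(\text{regular})$. So $g\,\omega=\nu\,dt/t+(\text{regular})$ has residue $\nu$ there. The sum of the residues is $0$, so $d=\sum\nu=0$ in $k$. As $d\ge3$, this forces $p>0$ and $p\mid d$.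

**Step 3. Commutation relations.** We compare $\Theta\nabla\Theta^{-1}$ with $\nabla$, and $\nabla^p$ with $\nabla$. Since $\Theta^{-1}(fs)=(\sigma^*)^{-1}f\cdot\Theta^{-1}s$ and $D$ commutes with $\sigma^*$,
$$\Theta\nabla\Theta^{-1}(fs)=f\,\Theta\nabla\Theta^{-1}s+\sigma^*D(\sigma^*)^{-1}f\cdot s=f\,\Theta\nabla\Theta^{-1}s+(Df)\,s .$$
This is the same rule as (5), so $\Theta\nabla\Theta^{-1}-\nabla$ is $\mathcal O_C$-linear. It is multiplication by a global regular function, a constant $\varepsilon\in k$:
$$\Theta\nabla=(\nabla+\varepsilon)\Theta . \tag{8}$$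
Let $D^p=hD$ with $h\in k$. By the Leibniz formula in characteristic $p$, $\nabla^p(fs)=f\,\nabla^ps+(D^pf)s$. So $\nabla^p-h\nabla$ is $\mathcal O_C$-linear, hence a constant:
$$\nabla^p-h\nabla=\delta,\qquad\delta\in k . \tag{9}$$
Conjugating (9) by $\Theta$ gives $(\nabla+\varepsilon)^p-h(\nabla+\varepsilon)=\delta$. As $(\nabla+\varepsilon)^p=\nabla^p+\varepsilon^p$, we get
$$\varepsilon^p=h\,\varepsilon . \tag{10}$$

**Step 4. $\tau$ has finite order.** Since $\kappa$ gives $\sigma^*L\cong L$, and $\sigma^*\mathcal O(\sum P_i)=\mathcal O(\sum(P_i-\tau))$, comparing sums in the group gives $d\tau=0$. So $\tau$ has finite order $n$. Moreover $\Theta^n(fs)=(\sigma^*)^nf\cdot\Theta^ns=f\,\Theta^ns$, so $\Theta^n$ is an $\mathcal O_C$-linear automorphism of $L$, a nonzero scalar. Put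
$$V^+=\{s\in H^0(C,L):\Theta s=\nabla s\}\supset V .$$

**Step 5. If $\varepsilon=0$, then $V^+$ is stable under $\Theta=\nabla$.** This is used twice. If $\varepsilon=0$, then $\Theta$ and $\nabla$ commute by (8). For $s\in V^+$, $\Theta(\Theta s)=\Theta\nabla s=\nabla(\Theta s)$, so $\Theta s\in V^+$; and $\nabla s=\Theta s$.

**Step 6. $C$ is not supersingular.** Suppose $h=0$. By (10), $\varepsilon=0$, so Step 5 applies. Choose $c\in k$ with $c^p=\delta$. By (9), $(\nabla-c)^p=\nabla^p-c^p=0$, so $(\Theta-c)^p=0$ on $V^+$. On the other hand $C$ is supersingular, so it has no point of order $p$ and $p\nmid n$. As $\Theta^n$ is a nonzero scalar $a$ and $T^n-a$ has distinct roots, $\Theta$ is diagonalizable on $V^+$. Hence $\Theta=c$ on $V^+$, and $c\ne0$ as $\Theta$ is injective. By (7), $\sigma^*(s/s')=s/s'$ for all nonzero $s,s'\in V$. So $\sigma^*=\mathrm{id}$ on $K$, contradicting $\tau\ne0$. Thus $h\ne0$, and $C$ is ordinary by (F2).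

**Step 7. The order of $\tau$.** Scale $D$ so that $h=1$, rescaling $\omega$ and $\kappa$ accordingly. By (10), $\varepsilon^p=\varepsilon$, so $\varepsilon\in\mathbb F_p$.

*Case $\varepsilon=0$.* By Step 5, $\Theta=\nabla$ on the stable space $V^+$. By (9), $\nabla$ is a root of $T^p-T-\delta$, which has distinct roots since its derivative is $-1$. So $\Theta$ is diagonalizable on $V^+$. Write $n=p^an'$ with $p\nmid n'$. For eigenvectors $s,s'\in V^+$, (7) gives $\sigma^*(s/s')=\lambda\,s/s'$ with $\lambda\in k^*$, and $\lambda^n=1$ because $(\sigma^*)^n=1$. In characteristic $p$ this implies $\lambda^{n'}=1$, so $(\sigma^*)^{n'}$ fixes $s/s'$. The ratios of elements of an eigenbasis of $V^+\supset V$ generate $K$, so $(\sigma^*)^{n'}=\mathrm{id}$ and $n'\tau=0$. Hence $a=0$, and the order of $\tau$ is prime to $p$.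

*Case $\varepsilon\ne0$.* We claim that for $s\in V$ and $j\ge1$
$$\Theta^js=\prod_{l=0}^{j-1}(\nabla+l\varepsilon)\,s .$$
For $j=1$ this is (6). If it holds for $j$, then by (8) and (6)
$$\Theta^{j+1}s=\prod_{l=0}^{j-1}\bigl(\nabla+(l+1)\varepsilon\bigr)\,\Theta s=\prod_{l=1}^{j}(\nabla+l\varepsilon)\,\nabla s,$$
which is the claim for $j+1$, as the factors commute. Take $j=p$. Since $\varepsilon\in\mathbb F_p^*$, the elements $l\varepsilon$ run through $\mathbb F_p$, so by (9)
$$\Theta^ps=\prod_{l\in\mathbb F_p}(\nabla+l)\,s=(\nabla^p-\nabla)s=\delta s .$$
Here $\delta\ne0$ as $\Theta$ is injective. So $(\sigma^*)^p(s/s')=\Theta^ps/\Theta^ps'=s/s'$ for all nonzero $s,s'\in V$. Thus $(\sigma^*)^p=\mathrm{id}$ and $p\tau=0$. As $\tau\ne0$, it has order $p$. $\qquad\blacksquare$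

## Which elliptic curves occur with $m_1\ge m_2$

It remains to prove the last assertion of Theorem B. Suppose an elliptic curve $E$ has an embedding as in the question with a component $Y$ satisfying $m_1\ge m_2$. By (4) of Theorem B, $p>0$ and $E$ is ordinary. By (1), $p\ne2$. So $p\ge3$.

Conversely, let $p\ge3$ and let $E$ be ordinary. Theorem A gives embeddings of $E$ as in the question, in every $\mathbb P^N$ with $N\ge3$. By Step 8 and Lemma 2, the tangent line at a general point $P$ contains $\sigma P=P+\tau$. So the graph of this translation is a component $Y$ with $m_1=m_2=1$. $\qquad\blacksquare$
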